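
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Monotonicity in the temperature of the relaxation time\\ of Glauber dynamics on trees}


\begin{abstract}
We show that the relaxation time of heat-bath Glauber dynamics for the Ising model on a finite $b$-ary tree is a strictly increasing function of the inverse temperature $\beta\ge 0$. Hence its exponential growth rate in the depth of the tree, $\tau_2(\beta)$, is nondecreasing. More generally, on a finite forest with arbitrary real couplings and arbitrary clock rates, increasing the absolute value of any coupling cannot increase the spectral gap. The proof reduces to nonnegative couplings and changes one edge at a time. In the variable $t=\tanh J_e$ the Ising measure on a forest is affine, the Dirichlet form of a fixed function is concave, and the variance of an odd function is affine. Since the gap is attained at an odd function, the gap at $t$ is at least the smaller of the gaps at $0$ and at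 any $t'>t$; and a comparison of marginals shows that the gap at $0$ is the larger of the two. As an application we identify the set where $\tau_2$ vanishes, using a known bound at the critical point.
\end{abstract}

\section{The question and the results}

Let $b\ge 2$ be an integer. For $n\ge 1$ let $T_{n,b}$ be the $b$-ary tree of depth $n$: every vertex at distance less than $n$ from the root has exactly $b$ children, and the vertices at distance $n$ are leaves. The \emph{Ising model} on a finite graph $G=(V,E)$ at inverse temperature $\beta$, with free boundary and no external field, is the probability measure on $\{-1,1\}^V$ given by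
\[
\mu(\sigma)\propto\prod_{\{x,y\}\in E}e^{\beta\sigma_x\sigma_y}.
\]
\emph{Heat-bath Glauber dynamics} is the following continuous-time Markov chain on $\{-1,1\}^V$. Each vertex carries an independent Poisson clock of rate $1$; when the clock at $x$ rings, the spin at $x$ is resampled from $\mu$ conditioned on the current spins of all other vertices. Thus the spin at $x$ becomes $a\in\{\pm1\}$ with probability proportional to $\exp\bigl(\beta a\sum_{y\sim x}\sigma_y\bigr)$. The chain is reversible with respect to $\mu$. Its \emph{spectral gap} is the distance between the two largest eigenvalues of its generator, and its \emph{relaxation time} is the reciprocal of the gap: the time scale on which the slowest observable decorrelates.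

Let $\tau_2(n,b,\beta)$ be the relaxation time on $T_{n,b}$ and, for fixed $b$, put
\begin{equation}\label{eq:tau}
\tau_2(\beta)=\lim_{n\to\infty}\frac{\log \tau_2(n,b,\beta)}{n}.
\end{equation}
It is known that this limit exists and is finite for all $\beta$. The question, from Berger, Kenyon, Mossel and Peres \cite{BKMP}, is whether $\tau_2(\beta)$ is a monotone function of $\beta\ge0$. (Negative $\beta$ gives nothing new: the tree is bipartite, so $\tau_2(n,b,\beta)=\tau_2(n,b,-\beta)$.)

One would guess that it is. At $\beta=0$ the spins are independent, the gap is $1$ and $\tau_2(0)=0$. As $\beta$ grows, each update follows its neighbors more faithfully, and a large aligned region should take longer to forget its sign. But the gap is a minimum over functions $f$ of the ratio of a Dirichlet form to a variance. Both depend on $\beta$, and already on a single edge there is an $f$ for which the ratio \emph{increases} with $\beta$ (Section~\ref{sec:edge}). So the guess cannot be verified function by function. It is nevertheless correct, and already at finite depth.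

\begin{theorem}\label{thm:A}
For all $b\ge2$, $n\ge1$ and $0\le\beta\le\beta'$ we have $\tau_2(n,b,\beta)\le\tau_2(n,b,\beta')$. Consequently $\tau_2(\beta)\le\tau_2(\beta')$.
\end{theorem}

The proof treats edges one by one, so it applies to forests with inhomogeneous couplings. It also gives strict monotonicity for each finite tree.

\begin{theorem}\label{thm:B}
Let $F=(V,E)$ be a finite forest with couplings $J_e\in\mathbb R$, that is, $\mu_J(\sigma)\propto\exp\bigl(\sum_{e=xy\in E}J_e\sigma_x\sigma_y\bigr)$, and let the clock at $x$ have arbitrary rate $c_x>0$. Let $\mathrm{gap}(J)$ be the spectral gap of the heat-bath dynamics.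
\begin{enumerate}
\item If $|J_e|\le|J'_e|$ for all $e$, then $\mathrm{gap}(J)\ge\mathrm{gap}(J')$.
\item If moreover $F$ is a tree and all $J'_e\neq0$, then equality holds in part~1 if and only if $|J_e|=|J'_e|$ for all $e$.
\end{enumerate}
In particular, $\beta\mapsto\tau_2(n,b,\beta)$ is strictly increasing on $[0,\infty)$ for each $n\ge1$.
\end{theorem}

Finally, monotonicity carries an upper bound on $\tau_2$ from one value of $\beta$ to all smaller ones.

\begin{theorem}\label{thm:C}
Let $\beta_c=\operatorname{arctanh}(1/\sqrt b)$. Then $\tau_2(\beta)\ge\log(b\tanh^2\beta)$ for $\beta>0$, and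
\[
\{\beta\ge0:\tau_2(\beta)=0\}=[0,\beta_c].
\]
\end{theorem}

The inclusion $\supseteq$ in Theorem~\ref{thm:C} rests on a theorem of Ding, Lubetzky and Peres \cite{DLP} at $\beta=\beta_c$; Theorems~\ref{thm:A} and~\ref{thm:B} use no cited result beyond the existence of the limit \eqref{eq:tau}. We do not claim that the exponent $\tau_2(\beta)$ is strictly increasing on $[\beta_c,\infty)$.

\section{A single edge, by hand}\label{sec:edge}

Take two vertices $u,v$ joined by one edge, unit rates, and $t=\tanh\beta\in[0,1)$. Since
\begin{equation}\label{eq:cosh}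
e^{J\sigma_u\sigma_v}=\cosh J\,\bigl(1+\tanh J\;\sigma_u\sigma_v\bigr),
\end{equation}
the Ising measure is $\mu^t(\sigma)=\frac14(1+t\sigma_u\sigma_v)$. It is \emph{affine in $t$}; for $0\le t<t'<1$ this says
\begin{equation}\label{eq:mixedge}
\mu^t=(1-p)\,\mu^0+p\,\mu^{t'},\qquad p=t/t'.
\end{equation}
In words: to sample from the weaker model, keep the edge of the stronger one with probability $p$, delete it otherwise, and sample from the model that results.

Resampling $u$ replaces $\sigma_u$ by its conditional mean $t\sigma_v$, and likewise for $v$. Hence the generator sends $\sigma_u\mapsto t\sigma_v-\sigma_u$, $\sigma_v\mapsto t\sigma_u-\sigma_v$ and $\sigma_u\sigma_v\mapsto 2t-2\sigma_u\sigma_v$. Its nonconstant eigenfunctions are, up to linear combinations,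
\[
\sigma_u+\sigma_v,\qquad \sigma_u-\sigma_v,\qquad \sigma_u\sigma_v-t,
\]
with eigenvalues $-(1-t)$, $-(1+t)$ and $-2$. So the gap is $1-t$, decreasing in $\beta$. The Rayleigh quotient of the fixed function $\sigma_u-\sigma_v$, on the other hand, is $1+t$, which increases.

We now prove the monotonicity again, without computing the gap at $t$. Let $D^t(f)$ be the sum over the two vertices of the expected conditional variance of $f$ given the other spin; the gap is the minimum of $D^t(f)/\mathrm{Var}_{\mu^t}(f)$. For $h=\sigma_u+\sigma_v$,
\[
D^t(h)=2(1-t^2),\qquad \mathrm{Var}_{\mu^t}(h)=2+2t .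
\]
The numerator is \emph{concave} in $t$ and the denominator is \emph{affine}. So with $p=t/t'$,
\begin{align*}
D^t(h)&\ge(1-p)D^0(h)+pD^{t'}(h)\\
&\ge(1-p)\,\mathrm{gap}(0)\,\mathrm{Var}_{\mu^0}(h)+p\,\mathrm{gap}(t')\,\mathrm{Var}_{\mu^{t'}}(h)\\
&\ge\min\{\mathrm{gap}(0),\mathrm{gap}(t')\}\,\mathrm{Var}_{\mu^t}(h).
\end{align*}
As $h$ attains the gap at $t$, this gives $\mathrm{gap}(t)\ge\min\{\mathrm{gap}(0),\mathrm{gap}(t')\}$. What remains is the comparison $\mathrm{gap}(0)\ge\mathrm{gap}(t')$ with the model in which the edge has been \emph{deleted}, and this is easy: for $f=\sigma_u$ the variance is $1$ at both parameters and $D^{t'}(f)=1-t'^2\le1=\mathrm{gap}(0)$.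

The last of the three inequalities needs the average of the variances at $0$ and $t'$ to be no smaller than the variance at $t$. For the even function $f=\sigma_u\sigma_v$ and $0<t<t'$ this fails: $\mathrm{Var}_{\mu^t}(f)=1-t^2$, whereas the average is $1-p\,t'^2=1-tt'<1-t^2$. In general the variance under a mixture also contains the variance of the component means. An odd function has mean zero under every component, so for it the two sides agree.

The general proof follows this pattern. The Dirichlet form is concave in the measure, and the variance of an odd function is linear (Section~\ref{sec:setup}). The gap is attained at an odd function (Section~\ref{sec:odd}). On a forest the measure is affine along each edge, and deleting an edge does not lower the gap (Section~\ref{sec:bridge}).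

\section{Gaps and best approximation}\label{sec:setup}

Let $G=(V,E)$ be a finite simple graph, $V\ne\emptyset$, with couplings $J:E\to\mathbb R$ and rates $c_x>0$, and let $\mu=\mu_J$ be the measure $\mu_J(\sigma)\propto\exp(\sum_{e=xy}J_e\sigma_x\sigma_y)$ on $\Omega=\{\pm1\}^V$. Write $\sigma_x^{\pm}$ for the configuration that agrees with $\sigma$ off $x$ and has spin $\pm1$ at $x$, and let
\begin{equation}\label{eq:q}
q_x(\sigma)=\mu(\sigma_x=+1\mid\sigma_{V\setminus x})=\Bigl(1+e^{-2\sum_{y\sim x}J_{xy}\sigma_y}\Bigr)^{-1}.
\end{equation}
Let $\mathsf E_xf=\mathbb E_\mu[f\mid\sigma_{V\setminus x}]$, that is,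
\begin{equation}\label{eq:Ex}
\mathsf E_xf(\sigma)=f(\sigma_x^-)+q_x(\sigma)\bigl(f(\sigma_x^+)-f(\sigma_x^-)\bigr).
\end{equation}
The generator of the dynamics is $\mathcal L=\sum_xc_x(\mathsf E_x-I)$. Each $\mathsf E_x$ is the orthogonal projection of $L^2(\mu)$ onto the space $\mathcal F_x$ of functions that do not depend on $\sigma_x$. So $\mathcal L$ is self-adjoint, and
\[
D_\mu(f):=-\langle f,\mathcal Lf\rangle_\mu=\sum_xc_x\,\mu\bigl((f-\mathsf E_xf)^2\bigr)=\sum_xc_x\,\mathbb E_\mu\bigl[\mathrm{Var}_\mu(f\mid\sigma_{V\setminus x})\bigr].
\]
If $D_\mu(f)=0$ then $f\in\mathcal F_x$ for every $x$, so $f$ is constant. Hence the eigenvalue $0$ is simple and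
\[
\mathrm{gap}(\mu)=\min\Bigl\{\frac{D_\mu(f)}{\mathrm{Var}_\mu(f)}: f\text{ nonconstant}\Bigr\}>0 .
\]
The rates are fixed throughout and suppressed from the notation.

Since conditional expectation is best approximation in $L^2$, we have
\begin{equation}\label{eq:var}
\mathrm{Var}_\mu(f)=\min_{a\in\mathbb R}\mu\bigl((f-a)^2\bigr),\qquad
D_\mu(f)=\sum_xc_x\min_{g\in\mathcal F_x}\mu\bigl((f-g)^2\bigr).
\end{equation}
As $\mu$ has full support, the minimizers are unique: $a=\mu(f)$ and $g=\mathsf E_xf$. For fixed $f$ and $g$ the quantity $\mu((f-g)^2)$ is linear in $\mu$. So \eqref{eq:var} exhibits the variance as a minimum of linear functions of $\mu$ and the Dirichlet form as a sum of such minima; both are \emph{concave in $\mu$}. For the Dirichlet form this is the inequality we need, but for the variance, which is in the denominator, it goes the wrong way. Odd functions remove this obstacle. A function $f$ is \emph{odd} if $f(-\sigma)=-f(\sigma)$. Since $\mu_J$ is invariant under the global flip $\sigma\mapsto-\sigma$, an odd $f$ has $\mu_J(f)=0$ and $\mathrm{Var}_{\mu_J}(f)=\mu_J(f^2)$, which is linear in $\mu_J$.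 For odd functions the Rayleigh quotient is therefore a concave function of the measure divided by a linear one. To exploit this we need the gap to be attained at an odd function.

\section{An odd slow mode}\label{sec:odd}

From here until the proof of Theorem~\ref{thm:B} the couplings are nonnegative. Then $q_x$ in \eqref{eq:q} is increasing in $\sigma$, where \emph{increasing} means nondecreasing for the coordinatewise order on $\Omega$. This makes the dynamics order-preserving, so a slow mode can be chosen increasing; and an increasing function that is not constant has a nonzero odd part.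

\begin{lemma}\label{lem:odd}
Let $J\ge0$ and $\gamma=\mathrm{gap}(\mu_J)$. There is a nonzero, odd, increasing function $h$ with $\mathcal Lh=-\gamma h$. If the graph formed by the edges with $J_e>0$ is connected on $V$, then $h$ depends on every coordinate $\sigma_x$.
\end{lemma}

\begin{proof}
\emph{The dynamics preserves increasing functions.} Let $f$ be increasing, $\sigma\le\sigma'$ and $x\in V$. Write $f^\pm=f((\sigma')_x^\pm)$, so that $f^+\ge f^-$ and $f(\sigma_x^\pm)\le f^\pm$. Replacing first the values of $f$ and then $q_x(\sigma)$ by the larger $q_x(\sigma')$, we get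
\[
\mathsf E_xf(\sigma)\le f^-+q_x(\sigma)(f^+-f^-)\le f^-+q_x(\sigma')(f^+-f^-)=\mathsf E_xf(\sigma').
\]
So each $\mathsf E_x$ preserves the closed convex cone of increasing functions. Expanding the last exponential below as a power series in products of the $\mathsf E_x$, we see that so does $P_t=e^{t\mathcal L}=e^{-t\sum_x c_x}\,e^{t\sum_x c_x\mathsf E_x}$ for $t\ge0$.

\emph{An increasing eigenfunction.} The increasing functions $\prod_{x\in S}1\{\sigma_x=+1\}$, $S\subseteq V$, span all functions on $\Omega$: a point mass is a product of factors $1\{\sigma_x=+1\}$ and $1-1\{\sigma_x=+1\}$. Let $\Pi$ be the orthogonal projection onto the eigenspace of $-\gamma$. As $\Pi\neq0$, some function $g$ in this family has $f:=\Pi g\ne0$. By the spectral decomposition, $e^{\gamma t}(P_tg-\mu_J(g))\to f$ as $t\to\infty$. The functions on the left are increasing, hence so is $f$. It is nonzero and orthogonal to the constants, so it is not constant; since $f(-\mathbf 1)\le f\le f(+\mathbf 1)$, where $\pm\mathbf 1$ are the constant configurations, we have $f(+\mathbf 1)>f(-\mathbf 1)$.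

\emph{Its odd part.} Let $h(\sigma)=\frac12\bigl(f(\sigma)-f(-\sigma)\bigr)$. Since $\mathcal L$ commutes with the global flip, $\mathcal Lh=-\gamma h$. Both $f(\sigma)$ and $-f(-\sigma)$ are increasing, so $h$ is; it is odd, and $h(+\mathbf 1)>0$.

\emph{Dependence on all coordinates.} Suppose $h$ does not depend on $\sigma_x$. Then $\mathsf E_xh=h$, and $\mathcal Lh=-\gamma h$ does not depend on $\sigma_x$ either. The values of $h$ in \eqref{eq:Ex} are the same for $\sigma_x^+$ and $\sigma_x^-$, so only the change of $q_y$ contributes to the difference of $\mathcal Lh$ at these two configurations: for every $\sigma$,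
\[
0=\mathcal Lh(\sigma_x^+)-\mathcal Lh(\sigma_x^-)=\sum_{y\ne x}c_y\bigl(q_y(\sigma_x^+)-q_y(\sigma_x^-)\bigr)\bigl(h(\sigma_y^+)-h(\sigma_y^-)\bigr).
\]
Every term is nonnegative, hence zero. If $J_{xy}>0$, the first bracket is strictly positive, so $h(\sigma_y^+)=h(\sigma_y^-)$ for all $\sigma$: the function $h$ does not depend on $\sigma_y$ either. Moving along edges with positive coupling, we see that $h$ depends on no coordinate. So $h$ is constant and, being odd, zero, a contradiction.
\end{proof}

\section{Varying the coupling of one edge}\label{sec:bridge}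

Every edge of a forest is a bridge: its removal separates its endpoints. We isolate what this gives. Throughout this section $G=(V,E)$ is a finite simple graph, $V=A\sqcup B$, and $e=uv$ with $u\in A$, $v\in B$ is the \emph{only} edge between $A$ and $B$. The couplings of all other edges are fixed and nonnegative. Let $\mu_A$ and $\mu_B$ be the Ising measures on the subgraphs induced by $A$ and $B$; their dynamics use the rates $c_x$ with $x\in A$ and $x\in B$, respectively. For $t\in[0,1)$ let $\mu^t$ be the Ising measure on $G$ with $\tanh J_e=t$, let $D^t=D_{\mu^t}$, and let $\gamma(t)=\mathrm{gap}(\mu^t)$.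

\begin{lemma}\label{lem:bridge}
For every $t\in[0,1)$,
\begin{equation}\label{eq:affine}
\mu^t(\sigma)=\mu_A(\sigma_A)\,\mu_B(\sigma_B)\,(1+t\,\sigma_u\sigma_v).
\end{equation}
The marginals of $\mu^t$ on $\{\pm1\}^A$ and $\{\pm1\}^B$ are $\mu_A$ and $\mu_B$, whatever $t$ is, and $\mathbb E_{\mu^t}[\sigma_v\mid\sigma_A]=t\sigma_u$.
\end{lemma}

\begin{proof}
By \eqref{eq:cosh} the two sides of \eqref{eq:affine} are proportional. By flip invariance $\mu_B(\sigma_v)=0$, so summing the right side over $\sigma_B$ gives
\[
\mu_A(\sigma_A)\bigl(1+t\sigma_u\,\mu_B(\sigma_v)\bigr)=\mu_A(\sigma_A).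
\]
Thus the right side has total mass $1$, which proves \eqref{eq:affine}, and the marginal on $A$ is $\mu_A$. The marginal on $B$ is computed in the same way from $\mu_A(\sigma_u)=0$. Finally, given $\sigma_A$, the conditional law of $\sigma_B$ is $\mu_B(\sigma_B)(1+t\sigma_u\sigma_v)$, so $\mathbb E_{\mu^t}[\sigma_v\mid\sigma_A]=\mu_B(\sigma_v)+t\sigma_u\,\mu_B(\sigma_v^2)=t\sigma_u$.
\end{proof}

\begin{proposition}\label{prop:bridge}
The function $\gamma$ is nonincreasing on $[0,1)$. If $G$ is connected and all couplings other than that of $e$ are positive, then $\gamma$ is strictly decreasing on $[0,1)$.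
\end{proposition}

\begin{proof}
Let $0\le t<t'<1$ and $p=t/t'$. By \eqref{eq:affine}, $t\mapsto\mu^t$ is affine, so
\begin{equation}\label{eq:mix}
\mu^t=(1-p)\,\mu^0+p\,\mu^{t'} .
\end{equation}

\emph{Step 1: $\gamma(t)\ge\min\{\gamma(0),\gamma(t')\}$.} By \eqref{eq:var} and \eqref{eq:mix}, $D^t(f)\ge(1-p)D^0(f)+pD^{t'}(f)$ for every $f$: for each vertex, the minimum of a sum is at least the sum of the minima. Let $h$ be the odd function of Lemma~\ref{lem:odd} for $\mu^t$. Being odd, it has mean zero under each of $\mu^0$, $\mu^t$ and $\mu^{t'}$. Hence
\begin{align}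
\gamma(t)\,\mu^t(h^2)=D^t(h)&\ge(1-p)\,D^0(h)+p\,D^{t'}(h)\label{eq:conc}\\
&\ge(1-p)\,\gamma(0)\,\mu^0(h^2)+p\,\gamma(t')\,\mu^{t'}(h^2)\label{eq:gaps}\\
&\ge\min\{\gamma(0),\gamma(t')\}\,\mu^t(h^2),\label{eq:min}
\end{align}
where the last line uses \eqref{eq:mix} once more. Since $\mu^t(h^2)>0$, the claim follows.

\emph{Step 2: $\gamma(0)\ge\gamma(t')$.} By \eqref{eq:affine}, $\mu^0=\mu_A\otimes\mu_B$. Without the edge $e$ the updates in $A$ ignore the spins in $B$ and vice versa, so the generator is a sum of the generator for $\mu_A$, acting on the variables $\sigma_A$, and the generator for $\mu_B$, acting on the variables $\sigma_B$. Products of eigenfunctions of the two form a basis of eigenfunctions, and the eigenvalues add. Therefore $\gamma(0)=\min\{\mathrm{gap}(\mu_A),\mathrm{gap}(\mu_B)\}$.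

It remains to show $\gamma(t')\le\mathrm{gap}(\mu_A)$; the roles of $A$ and $B$ are symmetric. The point is that, with the edge present, an observable living on $A$ keeps its law, while its spins are resampled given more information and so each update moves it less. Precisely, let $f$ be a nonconstant function of $\sigma_A$ with $D_{\mu_A}(f)=\mathrm{gap}(\mu_A)\mathrm{Var}_{\mu_A}(f)$, viewed also as a function on $\Omega$. By Lemma~\ref{lem:bridge}, $\mathrm{Var}_{\mu^{t'}}(f)=\mathrm{Var}_{\mu_A}(f)$. In $D^{t'}(f)$ the terms with $x\in B$ vanish, because $f\in\mathcal F_x$. In the terms with $x\in A$, restrict the minimum in \eqref{eq:var} to those $g\in\mathcal F_x$ that are functions of $\sigma_{A\setminus x}$; this can only increase it, and by Lemma~\ref{lem:bridge} we get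
\[
D^{t'}(f)\le\sum_{x\in A}c_x\min_{g=g(\sigma_{A\setminus x})}\mu^{t'}\bigl((f-g)^2\bigr)
=\sum_{x\in A}c_x\min_{g=g(\sigma_{A\setminus x})}\mu_A\bigl((f-g)^2\bigr)=D_{\mu_A}(f).
\]
Dividing by the common variance, $\gamma(t')\le\mathrm{gap}(\mu_A)$.

Steps 1 and 2 together give $\gamma(t)\ge\gamma(t')$.

\emph{Step 3: strictness.} Now let $G$ be connected with all couplings other than that of $e$ positive, and first let $0<t<t'$, so $p\in(0,1)$. We show that \eqref{eq:conc} is strict. It is a sum of inequalities, one for each vertex, with weights $c_x>0$. If it were an equality, then each of these would be, in particular that of the endpoint $v$: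
\[
\min_{g\in\mathcal F_v}\mu^t\bigl((h-g)^2\bigr)=(1-p)\min_{g\in\mathcal F_v}\mu^0\bigl((h-g)^2\bigr)+p\min_{g\in\mathcal F_v}\mu^{t'}\bigl((h-g)^2\bigr).
\]
By \eqref{eq:mix}, and since $p$ and $1-p$ are positive, the minimizer on the left would then be a minimizer for both problems on the right. The minimizers are unique, so
\[
\mathbb E_{\mu^0}[h\mid\sigma_{V\setminus v}]=\mathbb E_{\mu^{t'}}[h\mid\sigma_{V\setminus v}]
\]
for every $\sigma_{V\setminus v}$. Let $q^0$ and $q^{t'}$ be the conditional probabilities of $\sigma_v=+1$ given $\sigma_{V\setminus v}$ under the two measures. By \eqref{eq:Ex} the identity says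
\[
(q^{t'}-q^0)\bigl(h(\sigma_v^+)-h(\sigma_v^-)\bigr)=0.
\]
By \eqref{eq:q} the log-odds of $q^{t'}$ and $q^0$ differ by $2\operatorname{arctanh}(t')\,\sigma_u\ne0$, so $q^{t'}\ne q^0$, and $h$ does not depend on $\sigma_v$. But all couplings of $\mu^t$ are positive and $G$ is connected, so this contradicts Lemma~\ref{lem:odd}. Hence \eqref{eq:conc} is strict, and with \eqref{eq:gaps}, \eqref{eq:min} and Step~2 we get $\gamma(t)>\min\{\gamma(0),\gamma(t')\}=\gamma(t')$. For $t=0<t'$, Step~2 and the case just treated give $\gamma(0)\ge\gamma(t'/2)>\gamma(t')$.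
\end{proof}

\begin{remark}\label{rem:general}
Step~1 does not need $e$ to be a bridge. For an edge $e=uv$ of any finite graph with nonnegative couplings, define $\mu^t$ as above and put $m=\mu^0(\sigma_u\sigma_v)$. Then $\mu^t=\mu^0(1+t\sigma_u\sigma_v)/(1+tm)$, and $1+t\sigma_u\sigma_v=(1-p)+p(1+t'\sigma_u\sigma_v)$ gives
\[
\mu^t=\frac{1-p}{1+tm}\,\mu^0+\frac{p(1+t'm)}{1+tm}\,\mu^{t'},
\]
again a convex combination, and Step~1 applies with these weights. Iterating over the edges, for $0\le J\le J'$ on any finite graph,
\[
\mathrm{gap}(\mu_J)\ge\min_{\omega\subseteq E}\mathrm{gap}(\mu_{J'1_\omega}),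
\]
where $J'1_\omega$ keeps the coupling $J'_e$ on the edges in $\omega$ and puts $0$ on the others. The bridge property is used in Step~2, through the invariance of the marginals. If $e$ closes a cycle, this invariance can be lost. In a triangle whose three couplings have hyperbolic tangent $\theta\in(0,1)$ one finds $\mathbb E[\sigma_u\sigma_v]=(\theta+\theta^2)/(1+\theta^3)>\theta^2$, while $\theta^2$ is the value after deletion of $uv$; so the deletion changes the law of the spins on the connected graph that remains.
\end{remark}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}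

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Reduction to nonnegative couplings.} Root each component of $F$, and let $s_x$ be the product of the signs of $J_e$ along the path from the root to $x$, with the sign of $0$ taken to be $1$. For an edge $e=xy$, one endpoint is the parent of the other, so $s_xs_y$ is the sign of $J_e$ and $J_e\sigma_x\sigma_y=|J_e|(s_x\sigma_x)(s_y\sigma_y)$. Hence the bijection $(\sigma_x)_x\mapsto(s_x\sigma_x)_x$ carries $\mu_J$ to $\mu_{|J|}$. It acts coordinate by coordinate, so composition with it maps each $\mathcal F_x$ to itself and conjugates the projections $\mathsf E_x$ for $\mu_J$ to those for $\mu_{|J|}$. Thus $\mathrm{gap}(J)=\mathrm{gap}(|J|)$, and we may assume $J,J'\ge0$.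

\emph{Part 1.} Let $0\le J\le J'$. Pass from $J$ to $J'$ by raising one coupling $J_e$ at a time to $J_e'$. Each edge $e=uv$ of the forest is a bridge: with $A$ the vertex set of the component of $u$ in $F\setminus e$ and $B=V\setminus A$, the edge $e$ is the only one between $A$ and $B$. By Proposition~\ref{prop:bridge} no step raises the gap.

\emph{Part 2.} If $J=J'$ the gaps agree. Conversely, let $F$ be a tree, $J'_e>0$ for all $e$, $J\le J'$ and $J\ne J'$. Raise one by one the couplings that differ. When the last of them is raised, all other couplings already have their positive values $J'$, so the strict statement of Proposition~\ref{prop:bridge} applies to this step. The earlier steps do not raise the gap, so $\mathrm{gap}(J)>\mathrm{gap}(J')$.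

The final assertion is part~2 for $F=T_{n,b}$ and $c\equiv1$, with $J\equiv\beta$ and $J'\equiv\beta'$, where $0\le\beta<\beta'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Part~1 of Theorem~\ref{thm:B} on $T_{n,b}$ with $c\equiv1$, $J\equiv\beta$ and $J'\equiv\beta'$ gives $\tau_2(n,b,\beta)\le\tau_2(n,b,\beta')$ for every $n$. Take logarithms, divide by $n$ and let $n\to\infty$.
\end{proof}

Thus the answer to the question is yes: $\tau_2(\beta)$ is nondecreasing on $\beta\ge0$.

\begin{remark}
Neither hypothesis of part~2 can be dropped. Two disjoint edges with unit rates and couplings of hyperbolic tangents $\theta_1,\theta_2\in[0,1)$ have gap $\min\{1-\theta_1,1-\theta_2\}$, by Section~\ref{sec:edge} and the product argument in Step~2 of the proof of Proposition~\ref{prop:bridge}. With $\theta_1=\frac12$ the gap is $\frac12$ both for $\theta_2=\frac14$ and for $\theta_2=0$. This forest is not a tree. The same measures arise on a tree, the path with three edges, when the middle coupling is $0$.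
\end{remark}

\section{Where the exponent vanishes}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Lower bound.} Let $\beta>0$ and $\theta=\tanh\beta$, let $\mu$ be the Ising measure on $T_{n,b}$, let $\rho$ be the root, and test the gap with the sum of the leaf spins, $f=\sum_{x\text{ leaf}}\sigma_x$. Let $\rho=x_0,x_1,\dots,x_n=x$ be the path from the root to a leaf. Apply Lemma~\ref{lem:bridge} to the edge $x_{k-1}x_k$, with $B$ the set consisting of $x_k$ and its descendants, to get $\mathbb E[\sigma_{x_k}\mid\sigma_A]=\theta\sigma_{x_{k-1}}$. Since $\rho\in A$, it follows that $\mathbb E[\sigma_{x_k}\mid\sigma_\rho]=\theta\,\mathbb E[\sigma_{x_{k-1}}\mid\sigma_\rho]$, and hence $\mathbb E[\sigma_x\mid\sigma_\rho]=\theta^n\sigma_\rho$. There are $b^n$ leaves and $f$ has mean $0$, so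
\[
\mathrm{Var}_\mu(f)\ge\mathbb E\bigl[\mathbb E[f\mid\sigma_\rho]^2\bigr]=(b\theta)^{2n}.
\]
Only leaves contribute to the Dirichlet form, and
\[
D_\mu(f)=\sum_{x\text{ leaf}}\mathbb E_\mu\bigl[\mathrm{Var}_\mu(\sigma_x\mid\sigma_{V\setminus x})\bigr]\le b^n.
\]
Thus $\tau_2(n,b,\beta)\ge\mathrm{Var}_\mu(f)/D_\mu(f)\ge(b\theta^2)^n$, and so $\tau_2(\beta)\ge\log(b\tanh^2\beta)$. This is positive when $\beta>\beta_c$, because $b\tanh^2\beta_c=1$.

\emph{Zero set.} At $\beta=0$ the spins are independent and the gap is $1$, so by Theorem~\ref{thm:A} $\tau_2(n,b,\beta)\ge\tau_2(n,b,0)=1$ and $\tau_2(\beta)\ge0$ for all $\beta\ge0$. On the other hand, Ding, Lubetzky and Peres \cite{DLP} proved that at $\beta_c=\operatorname{arctanh}(1/\sqrt b)$ the inverse spectral gap of the continuous-time Glauber dynamics on the $b$-ary tree of height $n$ is $O(n^c)$ for some constant $c$, for any boundary condition. Hence $\tau_2(\beta_c)\le0$. By Theorem~\ref{thm:A}, $0\le\tau_2(\beta)\le\tau_2(\beta_c)\le0$ for $0\le\beta\le\beta_c$. With the lower bound, $\tau_2(\beta)=0$ exactly on $[0,\beta_c]$.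
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKMP}
Noam Berger, Claire Kenyon, Elchanan Mossel and Yuval Peres,
\emph{Glauber Dynamics on Trees and Hyperbolic Graphs},
arXiv:math/0308284 (2003).

\bibitem{DLP}
Ding, Lubetzky and Peres,
\emph{Mixing time of critical Ising model on trees is polynomial in the height},
Comm. Math. Phys. \textbf{295} (2010), 161--207.

\end{thebibliography}

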